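\title{A sharp bound for the Betti numbers of a numerical semigroup ring in terms of its width}

\begin{abstract}
Let $\Gamma$ be a numerical semigroup and let $w$ be its width, the difference between the largest and the smallest minimal generator. We prove that the Betti numbers of the semigroup ring of $\Gamma$ over any field satisfy $b_i\le i\binom{w+1}{i+1}$ for all $i\ge1$. We determine the semigroups for which equality holds, refine the bound in terms of the embedding dimension, and extend it to the tangent cone when this is Cohen--Macaulay. The proof cuts the ring by hyperplanes, the first of them generic, and controls the lengths of the sections by a Cauchy--Davenport inequality for subspaces of a field extension.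
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{numerical semigroup} is a subset $\Gamma\subseteq\mathbb N=\{0,1,2,\dots\}$ that contains $0$, is closed under addition and has finite complement. It has a unique minimal set of generators $g_0<g_1<\dots<g_\nu$. Fix a field $\Bbbk$. The \emph{semigroup ring} $R_\Gamma=\Bbbk[\![t^\gamma:\gamma\in\Gamma]\!]\subseteq\Bbbk[\![t]\!]$ is the quotient of $P=\Bbbk[\![x_0,\dots,x_\nu]\!]$ under $x_j\mapsto t^{g_j}$, and the kernel $I_\Gamma$ is the toric ideal of $\Gamma$. The \emph{Betti numbers}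
\[
b_i(R_\Gamma)=\dim_\Bbbk\operatorname{Tor}_i^P(R_\Gamma,\Bbbk)
\]
are the ranks of the modules in a minimal free resolution of $R_\Gamma$ over $P$: $b_1$ is the minimal number of generators of $I_\Gamma$, $b_2$ is the minimal number of relations among them, and so on. The \emph{width} of $\Gamma$ is $w=\operatorname{wd}(\Gamma)=g_\nu-g_0$. We ask how large the Betti numbers can be for a given width.

The width records how the generators lie relative to one another and forgets where they lie. It bounds the number of variables, since $\nu\le w$, but it does not bound $g_0$, and so infinitely many semigroups share each width $w\ge1$. To guess the right bound, take as many generators as the width permits and place them as low as minimality permits: $\Gamma=\langle e,e+1,\dots,2e-1\rangle$ with $w=e-1$. Then $R_\Gamma/t^eR_\Gamma$ has the basis $1,t^{e+1},\dots,t^{2e-1}$, and all products of the last $w$ elements vanish, so this ring is $\Bbbk[\![x_1,\dots,x_w]\!]/\mathfrak m^2$. Factoring out the nonzerodivisor $t^e$ does not change Betti numbers (Lemma~\ref{lem:cut}), and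 those of $\Bbbk[\![x_1,\dots,x_w]\!]/\mathfrak m^2$ are $i\binom{w+1}{i+1}$ (Lemma~\ref{lem:square}). The natural guess is that no semigroup of width $w$ does worse. This is the conjecture posed in \cite{CMS}, and it holds for every numerical semigroup and every field.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a numerical semigroup of width $w$. Then $b_i(R_\Gamma)\le i\binom{w+1}{i+1}$ for all $i\ge1$.
\end{theorem}

The proof gives a finer bound, which takes into account the number of generators and a common divisor of their differences. We write $x^+=\max(x,0)$.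

\begin{theorem}\label{thm:refined}
Let $\nu\ge2$ and put
\[
\delta=\gcd(g_1-g_0,\dots,g_\nu-g_0),\quad d=w/\delta,\quad n=\nu-1,\quad c=d-1-n,\quad \pi=\sum_{k\ge1}(d-1-kn)^+ .
\]
Then $c\ge0$, and for all $i\ge1$
\[
b_i(R_\Gamma)\le i\binom{\nu+1}{i+1}+\frac{c+\pi}{\nu-1}\left[i\binom{\nu+1}{i+1}-\binom{\nu}{i}\right]\le i\binom{d+1}{i+1}\le i\binom{w+1}{i+1}.
\]
\end{theorem}

The number $c$ counts the terms that are missing from the arithmetic progression $g_0,g_0+\delta,\dots,g_\nu$. If none is missing, then $c=\pi=0$ and the bound reads $b_i\le i\binom{\nu+1}{i+1}$.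

\begin{theorem}\label{thm:equality}
Let $1\le i\le w$. Then $b_i(R_\Gamma)=i\binom{w+1}{i+1}$ if and only if $\Gamma=\langle e,e+1,\dots,e+w\rangle$ with $e\ge w+1$ and $e\equiv1\pmod w$. In that case equality holds for all $i\ge1$. For $i>w$ both sides are $0$.
\end{theorem}

Let $\mathfrak m$ be the maximal ideal of $R_\Gamma$. The \emph{tangent cone} $\operatorname{gr}_{\mathfrak m}(R_\Gamma)=\bigoplus_{k\ge0}\mathfrak m^k/\mathfrak m^{k+1}$ is a graded quotient of $\Bbbk[x_0,\dots,x_\nu]$, and its Betti numbers are taken over this polynomial ring.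

\begin{corollary}\label{cor:cone}
If $\operatorname{gr}_{\mathfrak m}(R_\Gamma)$ is Cohen--Macaulay, then the bounds of Theorems~\ref{thm:main} and~\ref{thm:refined} hold for its Betti numbers as well.
\end{corollary}

Section~\ref{sec:cut} bounds Betti numbers by lengths of hyperplane sections and carries out the method in one example. Section~\ref{sec:length} contains the main estimate, for the length of a section by two hyperplanes, and Section~\ref{sec:order} derives Theorems~\ref{thm:main} and~\ref{thm:refined} from it. Sections~\ref{sec:equality} and~\ref{sec:cone} treat the case of equality and the tangent cone.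

\section{Betti numbers and hyperplane sections}\label{sec:cut}

Let $F$ be a field and let $T$ be the power series ring or the polynomial ring over $F$ in $m$ variables, with $\mathfrak m$ the ideal of the variables. Modules are finitely generated, and graded in the polynomial case, where the variables have degree one. We write $b_i^T(M)=\dim_F\operatorname{Tor}_i^T(M,F)$, and $\lambda(M)=\dim_FM$ for the length. If $\mathbf y=y_1,\dots,y_m$ is a basis of the linear forms, the Koszul complex $\mathcal K(\mathbf y;T)$ is a free resolution of $F$. Hence $\operatorname{Tor}_i^T(M,F)$ is the homology $H_i(\mathbf y;M)$ of $\mathcal K(\mathbf y;M)=\bigwedge^\bullet F^m\otimes_FM$. We use two consequences.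
\begin{enumerate}
\item[(K1)] We have $b_i^T(F)=\binom mi$. By the long exact sequence of $\operatorname{Tor}$, $b_i^T(M)\le b_i^T(M')+b_i^T(M/M')$ for $M'\subseteq M$. So a composition series gives $b_i^T(M)\le\lambda(M)\binom mi$.
\item[(K2)] A graded module of finite length over the polynomial ring is also a module over the power series ring, with the same Koszul complex and hence the same Betti numbers.
\end{enumerate}

\begin{lemma}\label{lem:cut}
Let $T$ have $m+1$ variables, let $y\ne0$ be a linear form, $\bar T=T/yT$, and let $M$ be a $T$-module. Then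
\[
b_i^T(M)\le b_i^{\bar T}(M/yM)+b_{i-1}^{\bar T}(0:_My).
\]
If $y$ is a nonzerodivisor on $M$, then $\operatorname{Tor}_i^T(M,F)\cong\operatorname{Tor}_i^{\bar T}(M/yM,F)$, by an isomorphism that preserves degrees in the graded case. If $M$ has finite length, then $\lambda(0:_My)=\lambda(M/yM)$ and $b_{i-1}^{\bar T}(0:_My)\le\lambda(M/yM)\binom m{i-1}$.
\end{lemma}

\begin{proof}
Complete $y$ to a basis $y,\mathbf y'$ of the linear forms and put $Z=0:_My$. Let $C$ be the complex $M\xrightarrow{\,y\,}M$ in homological degrees $1$ and $0$ (in the graded case, $M(-1)\to M$). The module $Z$, placed in degree $1$, is a subcomplex. The quotient complex $M/Z\to M$ is injective with cokernel $M/yM$, so it is quasi-isomorphic to $M/yM$. Tensoring with the bounded complex of free modules $\mathcal K(\mathbf y';T)$ preserves short exact sequences and quasi-isomorphisms, and turns $C$ into $\mathcal K(\mathbf y',y;M)$. We obtain an exact sequence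
\[
H_{i+1}(\mathbf y';M/yM)\to H_{i-1}(\mathbf y';Z)\to H_i(\mathbf y',y;M)\to H_i(\mathbf y';M/yM)\to H_{i-2}(\mathbf y';Z).
\]
Since $Z$ and $M/yM$ are $\bar T$-modules and $\mathbf y'$ is a basis of the linear forms of $\bar T$, the first two claims follow. If $M$ has finite length, the kernel and the cokernel of $y\colon M\to M$ have the same dimension, and (K1) applies to $Z$.
\end{proof}

\begin{corollary}\label{cor:iterate}
Let $T$ have $m$ variables, let $z_1,\dots,z_m$ be a basis of the linear forms, and let $A$ be a quotient of $T$ of finite length. Put $A_j=A/(z_{j+1},\dots,z_m)A$. Then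
\[
b_i^T(A)\le\sum_{j=0}^{m-1}\lambda(A_j)\binom j{i-1}\qquad(i\ge1).
\]
\end{corollary}

\begin{proof}
Let $T_j=T/(z_{j+1},\dots,z_m)$, a ring in $j$ variables. Lemma~\ref{lem:cut} with $y=z_{j+1}$ gives $b_i^{T_{j+1}}(A_{j+1})\le b_i^{T_j}(A_j)+\lambda(A_j)\binom j{i-1}$ for $0\le j\le m-1$. Add these inequalities, and note that $b_i^{T_0}(A_0)=0$ for $i\ge1$ because $T_0=F$ is a field.
\end{proof}

The length of $A=A_m$ itself does not enter the bound, and this is what will make the result independent of $g_0$. To evaluate such sums we use, for $i\ge1$,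
\begin{equation}\label{eq:binom}
\sum_{j=0}^{m-1}\binom j{i-1}=\binom mi,\qquad \sum_{j=0}^{m-1}(j+1)\binom j{i-1}=i\sum_{j=0}^{m-1}\binom{j+1}{i}=i\binom{m+1}{i+1}.
\end{equation}
For $A=T/\mathfrak m^2$ we have $\lambda(A_j)=j+1$, so Corollary~\ref{cor:iterate} gives $b_i\le i\binom{m+1}{i+1}$. Nothing is lost in this case.

\begin{lemma}\label{lem:square}
Let $T$ be the polynomial ring in $m$ variables. For $i\ge1$ the space $\operatorname{Tor}_i^T(T/\mathfrak m^2,F)$ is concentrated in degree $i+1$ and has dimension $i\binom{m+1}{i+1}$.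
\end{lemma}

\begin{proof}
Let $V=T_1$. The part of degree $i+1$ of $\mathcal K(\mathbf y;T/\mathfrak m^2)$ is $\bigwedge^{i+1}V\to\bigwedge^iV\otimes V$, in homological degrees $i+1$ and $i$. This map also begins the part of degree $i+1$ of $\mathcal K(\mathbf y;T)$, which is exact for $i\ge0$, so it is injective. Hence for $i\geq 1$ the homology $H_i$ is its cokernel, of dimension $m\binom mi-\binom m{i+1}$. Since $(m-i)\binom mi=(i+1)\binom m{i+1}$, this equals $i\binom mi+i\binom m{i+1}=i\binom{m+1}{i+1}$.
\end{proof}

We turn to $R=R_\Gamma$. The ring $R/x_0R=R/t^{g_0}R$ has as a basis the $t^\gamma$ with $\gamma\in\Gamma$ and $\gamma-g_0\notin\Gamma$. These $\gamma$ are the least elements of $\Gamma$ in the residue classes modulo $g_0$, so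
\begin{equation}\label{eq:apery}
\lambda(R/x_0R)=g_0 .
\end{equation}
As $x_0$ is a nonzerodivisor on the domain $R$, the $b_i(R)$ are the Betti numbers of $R/x_0R$ over a ring in $\nu$ variables. Therefore
\begin{equation}\label{eq:pd}
b_i(R)=0\quad\text{for } i>\nu .
\end{equation}
This proves Theorem~\ref{thm:main} for $\nu=0$, where $\Gamma=\mathbb N$ and both sides vanish. For $\nu=1$ we have $R/x_0R=\Bbbk[\![x_1]\!]/(x_1^{g_0})$, so $b_1=1\le\binom{w+1}2$ and $b_i=0$ for $i\ge2$.

For $\nu\ge2$, compare two sums. By \eqref{eq:binom} the bound to be proved is $\sum_{j=0}^{w-1}(j+1)\binom j{i-1}$, a sum of $w$ terms. After one cut by a nonzerodivisor, Corollary~\ref{cor:iterate} gives $\sum_{j=0}^{\nu-1}\lambda(A_j)\binom j{i-1}$, a sum of only $\nu$ terms, in which $\lambda(A_j)$ may exceed $j+1$. The proof consists in paying for the excess lengths with the missing terms $j=\nu,\dots,w-1$.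

\begin{example}\label{ex:quartic}
Let $\Gamma=\langle e,e+1,e+3,e+4\rangle$ with $e\ge5$, so $\nu=3$ and $w=4$. For every $e$ the ideal $I_\Gamma$ contains
\[
x_1x_2-x_0x_3,\qquad x_1^3-x_0^2x_2,\qquad x_2^3-x_1x_3^2,
\]
because in each binomial the two monomials have the same degree and the same sum of offsets $g_j-g_0\in\{0,1,3,4\}$. Let $A=R/x_3R$ and cut by $x_0$, $x_2$, $x_1$ in this order. Then $A_2$ is a quotient of $\Bbbk[x_1,x_2]/(x_1x_2,x_1^3,x_2^3)$, which is spanned by $1,x_1,x_2,x_1^2,x_2^2$, and $A_1$ is spanned by $1,x_1,x_1^2$. So $\lambda(A_0),\lambda(A_1),\lambda(A_2)$ are at most $1,3,5$, and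
\[
b_1\le1+3+5=9,\qquad b_2\le3+2\cdot5=13,\qquad b_3\le5,
\]
while Theorem~\ref{thm:main} asks for $10,20,15$. For $i=1$ we compare $1+3+5$ with $1+2+3+4$: the excess $1+2$ is paid by the missing term $4$.
\end{example}

Two features of the example must be established in general. Using only the homogeneous relations, which depend on the offsets alone, we need a bound for the largest length $\lambda(A_{\nu-1})$. And we need the excess to decrease at a steady rate as variables are killed.

\section{The length of a section by two hyperplanes}\label{sec:length}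

\subsection*{The ring of homogeneous relations}
Let $\nu\ge2$, keep the notation of Theorem~\ref{thm:refined}, and put $a_j=(g_j-g_0)/\delta$ and
\[
S=\{0=a_0<a_1<\dots<a_{n+1}=d\}.
\]
Then $\gcd(S)=1$, $n\ge1$, and $c=(d+1)-|S|\ge0$.

We shall need a linear form with generic coefficients, so we first enlarge the field. Give $x_j$ the weight $g_j$. The Koszul complex $\mathcal K(\mathbf x;R)$ is then the product of its weight components. Each of them is a finite complex with basis the elements $e_{j_1}\wedge\dots\wedge e_{j_i}\otimes t^\gamma$ of the given weight, and its differentials are matrices with entries $0,\pm1$ that do not depend on the field. Ranks of matrices do not change under field extension, so neither do the $b_i(R)$. We replace $\Bbbk$ by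
\[
K=\Bbbk(\xi_0,\dots,\xi_{n+1}),\qquad \xi_0,\dots,\xi_{n+1}\text{ independent indeterminates},
\]
and from now on $Q=K[x_0,\dots,x_{n+1}]$, $P=K[\![x_0,\dots,x_{n+1}]\!]$ and $R=P/I_\Gamma$.

Let $J$ be the kernel and $B=Q/J$ the image of the map $Q\to K[s,u]$, $x_j\mapsto us^{a_j}$. With $\deg u=1$ and $\deg s=0$ this map is graded, so $J$ is homogeneous, and $B_k$ has the basis $u^ks^p$ with $p$ in the $k$-fold sumset $kS\subseteq[0,kd]$. In particular $\dim B_1=n+2$ and $\dim B_k\le kd+1$. The substitution $u\mapsto t^{g_0}$, $s\mapsto t^\delta$ sends $us^{a_j}$ to $t^{g_j}$. Thus $Q\to R$ factors through $B$, that is, $J\subseteq I_\Gamma$. The ring $B$ depends only on $S$. Let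
\[
\ell=\sum_{j=0}^{n+1}\xi_jx_j,\qquad \Phi(s)=\sum_{j=0}^{n+1}\xi_js^{a_j},\qquad D=B/(\ell,x_0)B ,
\]
so that $\ell=u\Phi(s)$ and $x_0=u$ in $B$. The aim of this section is the bound $\dim_KD\le d+\pi$.

The idea is to compare $B/\ell B$ with its image under reduction modulo $\Phi$. Let $L=K[s]/(\Phi)$, an algebra of dimension $d$, let $\theta$ be the class of $s$, and let $U\subseteq L$ be the span of the $\theta^{a_j}$. For subspaces $X,Y\subseteq L$ we write $XY$ for the span of the products $xy$. The image of $B_k$ in $L$ is $U^k$. This image contributes at most $d$ to $\dim D$, and the kernel of the reduction is small if the spaces $U^k$ fill $L$ quickly. What can stop $U^k$ from growing is a subalgebra of $L$. For instance, take $x_{n+1}$ in place of $\ell$, as we did in Example~\ref{ex:quartic}; this replaces $\Phi$ by $s^d$. For $S=\{0,2,4,\dots,2n,2n+1\}$ the space $U$ is then the subalgebra spanned by the even powers of $s$ in $K[s]/(s^{2n+1})$, and $U^k=U$ for all $k$. The generic choice removes this obstruction completely.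

\subsection*{A field extension without intermediate fields}

\begin{lemma}\label{lem:field}
The polynomial $\Phi$ is irreducible over $K$, and there is no field strictly between $K$ and $L$.
\end{lemma}

\begin{proof}
We use the following remark twice. Let $F_0$ be a field, $\xi$ an indeterminate and $\psi\in F_0[s]$ nonconstant. Then $\xi+\psi$ is irreducible in $F_0[\xi,s]$, since in a factorization one factor is free of $\xi$ and divides the coefficient $1$ of $\xi$. By Gauss's lemma, $\xi+\psi$ is irreducible in $F_0(\xi)[s]$.

Let $F=\Bbbk(\xi_1,\dots,\xi_{n+1})$ and $f(s)=\sum_{j\ge1}\xi_js^{a_j}$. Then $\Phi=\xi_0+f$ is irreducible over $K=F(\xi_0)$, and $L$ is a field. In $L$ we have $\xi_0=-f(\theta)$. Hence $L=F(\theta)$, the element $\theta$ is transcendental over $F$, and $K=F(f(\theta))$. The question has become one about decompositions of the polynomial $f$.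

Let $K\subseteq M\subseteq L$ be a field. L\"uroth's theorem states that every field $M$ with $F\subsetneq M\subseteq F(\theta)$ has the form $M=F(r)$ for a nonconstant rational function $r=r(\theta)$. Write $f=g(r)$ with a nonconstant rational function $g$ over $F$, and regard $f,g,r$ as maps of the projective line over $\overline F$, so that $f=g\circ r$. If $r(\infty)=\rho$ is finite, then $\rho\in F$ and we replace $r$ by $1/(r-\rho)$; so we may assume $r(\infty)=\infty$. Then $g(\infty)=f(\infty)=\infty$. If $r$ had a pole at a point $\theta_0\in\overline F$, then $f(\theta_0)=g(\infty)=\infty$, which is impossible for a polynomial. So $r$ is a polynomial. If $g$ had a pole at $v_0\in\overline F$, we could choose $\theta_0\in\overline F$ with $r(\theta_0)=v_0$ and find $f(\theta_0)=\infty$ again. So $g$ is a polynomial. Subtracting $r(0)$ from $r$ and translating the variable of $g$, we may assume $r(0)=0$, and then $g(0)=f(0)=0$.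

Write $g(v)=v^\mu g_1(v)$ and $r=\theta^\alpha r_1$ with $\mu,\alpha\ge1$, $g_1(0)\ne0$, $r_1(0)\ne0$. Write also $f=\theta^{a_1}f_1$ with $f_1=\xi_1+\sum_{j\ge2}\xi_j\theta^{a_j-a_1}$. Since $n\ge1$, the sum is not empty, and $f_1$ is irreducible in $F[\theta]$ by the remark. In $f=\theta^{\alpha\mu}r_1^\mu g_1(r)$ the factor $r_1^\mu g_1(r)$ does not vanish at $0$, so $f_1=r_1^\mu g_1(r)$. If $r_1$ is constant, then $f\in F[\theta^\alpha]$, so $\alpha$ divides every element of $S$. As $\gcd(S)=1$, we get $\alpha=1$ and $M=F(\theta)=L$. If $r_1$ is not constant, irreducibility of $f_1$ forces $\mu=1$ and $g_1(r)$ constant. Then $g_1$ is constant, $f$ is a scalar multiple of $r$, and $M=F(f)=K$.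
\end{proof}

This is the only place where $\gcd(S)=1$ is used, and it is the reason for dividing by $\delta$: if $\alpha>1$ divided all elements of $S$, then $U$ would lie in the proper subfield $F(\theta^\alpha)$.

\subsection*{Growth of products}
The next lemma is a linear form of the Cauchy--Davenport inequality $|X+Y|\ge\min(p,|X|+|Y|-1)$ for nonempty subsets of $\mathbb Z/p\mathbb Z$, $p$ prime. The absence of intermediate fields takes the place of the absence of subgroups, and it is needed: $X=Y=M$ violates the inequality for a field $K\subsetneq M\subsetneq L$.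

\begin{lemma}\label{lem:CD}
Let $K\subseteq L$ be a field extension of finite degree $d$ with no field strictly between $K$ and $L$. For nonzero $K$-subspaces $X,Y\subseteq L$,
\[
\dim XY\ge\min(d,\dim X+\dim Y-1).
\]
\end{lemma}

\begin{proof}
Suppose not, and take a counterexample $(X,Y)$ with $\dim Y$ minimal. Multiplying $Y$ by a nonzero element of $L$, we may assume $1\in Y$. If $Y=K$ then $XY=X$ and the inequality holds, so $Y\not\subseteq K$. Let $0\ne a\in X$, and put $X'=X+aY$ and $Y'=Y\cap a^{-1}X$, which contains $1$. Since $aY'=aY\cap X$, we have $\dim X'+\dim Y'=\dim X+\dim Y$. Moreover $XY'\subseteq XY$ and $(aY)Y'=Y(aY')\subseteq YX$, so $X'Y'\subseteq XY$. Hence $(X',Y')$ is also a counterexample, and minimality gives $Y'=Y$, that is, $aY\subseteq X$. As $a$ was arbitrary, $XY\subseteq X$, so $X$ is a module over the $K$-subalgebra generated by $Y$. This subalgebra is a finite-dimensional domain, hence a field, and it is larger than $K$, so it is $L$. Then $X=L$ and $\dim XY=d$, a contradiction.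
\end{proof}

\subsection*{The estimate}

\begin{proposition}\label{prop:length}
$\dim_KD\le d+\pi$.
\end{proposition}

\begin{proof}
Put $p_k=(d-1-kn)^+$, so $\pi=\sum_{k\ge1}p_k$. A combination of the $s^{a_j}$ has degree at most $d$, so it vanishes at $\theta$ only if it is a scalar multiple of $\Phi$. Hence $\dim U=n+1$. By Lemmas~\ref{lem:field} and~\ref{lem:CD} and induction on $k$,
\[
\dim U^k\ge\min(d,kn+1)=d-p_k\qquad(k\ge1).
\]
The graded homomorphism $B\to L[u]$, $s\mapsto\theta$, kills $\ell$ and has image $E'=\bigoplus_{k\ge0}U^ku^k$, where $U^0=K$. Let $E=B/\ell B$ and let $H$ be the kernel of $E\to E'$. Since $B$ is a domain, $\dim E_k=\dim B_k-\dim B_{k-1}$, and for every $m\ge1$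
\[
\sum_{k=0}^m\dim H_k=\dim B_m-\sum_{k=0}^m\dim U^k\le(md+1)-1-\sum_{k=1}^m(d-p_k)\le\pi .
\]
So $\dim H\le\pi$. The element $x_0$ acts on $E'$ as $u$, that is, by the inclusions $U^{k-1}\subseteq U^k$, which hold because $1\in U$. Therefore $\dim E'/x_0E'=1+\sum_{k\ge1}(\dim U^k-\dim U^{k-1})\le d$. The exact sequence $H/x_0H\to E/x_0E\to E'/x_0E'\to0$ and the equality $D=E/x_0E$ give $\dim D\le\pi+d$.
\end{proof}

\begin{remark}
The bound is attained for $S=\{0,1,3,4\}$, where $d=4$, $n=2$, $c=\pi=1$. Here $kS=[0,4k]\cap\mathbb N$ for $k\ge2$, so $E$ has Hilbert function $1,3,5,4,4,\dots$, while $\dim U^k$ is $1,3,4,4,\dots$. Thus $H=H_2$ has dimension $1$. Since $x_0$ is injective on $E'$, the map $H/x_0H\to D$ is injective, and $\dim D=5$.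
\end{remark}

\section{Ordering the variables}\label{sec:order}

The excess of $\dim D$ over $1+n$ is at most $c+\pi$. If we only knew $\lambda(A_j)\le1+j+c+\pi$ for $1\le j\le n$, the total excess for $i=1$ would be $n(c+\pi)$. For $c=1$ we have $\pi=1$, the excess would be $2n$, and the single missing term is $n+2$, which is too small when $n\ge3$. A good order of the variables reduces the excess to $\frac{n+1}2(c+\pi)$, in this case $n+1$. We state the result for a class of rings that also contains the section of the tangent cone.

\begin{proposition}\label{prop:general}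
Let $A$ be a quotient of $P/(J,\ell)P$ of finite length. Then for $i\ge1$
\begin{equation}\label{eq:sum}
b_i^{P/\ell P}(A)\le\sum_{j=0}^n\Big(1+j+\frac jn(c+\pi)\Big)\binom j{i-1}.
\end{equation}
\end{proposition}

\begin{proof}
Since $\xi_{n+1}\ne0$, the variables $x_0,\dots,x_n$ form a basis of the linear forms of $P/\ell P$, and $D$ is a graded quotient of $K[x_1,\dots,x_n]$ with $\dim D_0=1$ and $\dim D_1=(n+2)-2=n$. Monomials span $D$ in each degree, so $D$ has a basis consisting of $1,x_1,\dots,x_n$ and a set $O$ of monomials of degree at least $2$. By Proposition~\ref{prop:length},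
\[
|O|\le d+\pi-1-n=c+\pi .
\]
We order $x_1,\dots,x_n$ as $z_1,\dots,z_n$, choosing $z_n$ first. Suppose $z_n,\dots,z_{j+1}$ are chosen, and let $O_j$ be the set of monomials in $O$ that involve only the remaining $j$ variables, so $O_n=O$. Each element of $O_j$ involves at least one of these variables, so one of them occurs in at least $|O_j|/j$ elements of $O_j$. Call it $z_j$. Then $|O_{j-1}|\le\frac{j-1}j|O_j|$, and by descending induction $|O_j|\le\frac jn|O|$ for $0\le j\le n$.

Put $z_{n+1}=x_0$ and $A_j=A/(z_{j+1},\dots,z_{n+1})A$. The ring $D$ is graded of finite dimension, so the ideal $(J,\ell,x_0)$ of $Q$ contains a power of $(x_0,\dots,x_{n+1})$ and $D=P/(J,\ell,x_0)P$. Hence $A_j$ is a quotient of $D/(z_{j+1},\dots,z_n)D$ for $j\le n$. In this ring the basis monomials that involve one of $z_{j+1},\dots,z_n$ vanish, so it is spanned by $1,z_1,\dots,z_j$ and $O_j$. Thus $\lambda(A_j)\le1+j+\frac jn(c+\pi)$, and Corollary~\ref{cor:iterate} with $m=n+1$ gives \eqref{eq:sum}.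
\end{proof}

It remains to see that the missing terms cover the excess.

\begin{lemma}\label{lem:numeric}
For $i\ge1$,
\[
\sum_{j=0}^n\frac jn(c+\pi)\binom j{i-1}\le\sum_{j=n+1}^{d-1}(j+1)\binom j{i-1},
\]
and the inequality is strict if $c>0$ and $i\le n+1$.
\end{lemma}

\begin{proof}
The function $j\mapsto\binom j{i-1}$ is nondecreasing. So the left side is at most $\binom n{i-1}\frac{n+1}2(c+\pi)$. The right side has $c$ terms, because $d-1=n+c$, and is at least
\[
\binom n{i-1}\sum_{j=n+1}^{n+c}(j+1)=\binom n{i-1}\Big(c(n+1)+\frac{c(c+1)}2\Big).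
\]
As $\binom n{i-1}\ge1$ for $i\le n+1$, it suffices to show $(n+1)(c+\pi)\le2c(n+1)+c(c+1)$, that is, $(n+1)\pi\le c(n+c+2)$, strictly if $c>0$. The function $x\mapsto(c-nx)^+$ is nonincreasing, so
\[
\pi=\sum_{m\ge0}(c-mn)^+\le c+\int_0^\infty(c-nx)^+\,dx=c+\frac{c^2}{2n}.
\]
Since $n+1\le2n$, we get $(n+1)\pi\le(n+1)c+c^2=c(n+c+2)-c$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:refined}]
The cases $\nu\le1$ were settled in Section~\ref{sec:cut}, so let $\nu\ge2$. The image of $\ell$ in $R$ is $\xi_0t^{g_0}+\cdots$, a unit of $K[\![t]\!]$ times $t^{g_0}$. It is a nonzerodivisor, so $b_i(R)=b_i^{P/\ell P}(R/\ell R)$ by Lemma~\ref{lem:cut}. If $N$ exceeds all integers outside $\Gamma$, then $t^NK[\![t]\!]\subseteq R$ and $t^{N+g_0}K[\![t]\!]\subseteq\ell R$, so $R/\ell R$ has finite length. As $J\subseteq I_\Gamma$, Proposition~\ref{prop:general} applies to $A=R/\ell R$. By \eqref{eq:binom} with $m=n+1=\nu$,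
\[
\sum_{j=0}^n(j+1)\binom j{i-1}=i\binom{\nu+1}{i+1},\qquad\sum_{j=0}^nj\binom j{i-1}=i\binom{\nu+1}{i+1}-\binom\nu i ,
\]
so the right side of \eqref{eq:sum} is the first bound in Theorem~\ref{thm:refined}. By Lemma~\ref{lem:numeric} it is at most $\sum_{j=0}^{d-1}(j+1)\binom j{i-1}=i\binom{d+1}{i+1}$, and $d\le w$.
\end{proof}

\section{The case of equality}\label{sec:equality}

For $i>w$ both sides of Theorem~\ref{thm:main} vanish, by \eqref{eq:pd} and $\nu\le w$. Let $1\le i\le w$, so that $\nu\ge1$.

\subsection*{Reduction to intervals}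
Suppose $b_i(R)=i\binom{w+1}{i+1}$. This number is positive, so $i\le\nu$ by \eqref{eq:pd}. If $\nu=1$, then $i=1$ and $1=\binom{w+1}2$, so $w=1$ and the two generators are consecutive. Let $\nu\ge2$. If $\delta>1$, then $d<w$ and $\binom{d+1}{i+1}\le\binom w{i+1}<\binom w{i+1}+\binom wi=\binom{w+1}{i+1}$, so Theorem~\ref{thm:refined} excludes equality. If $c>0$, then Lemma~\ref{lem:numeric} is strict, because $i\le n+1$, and equality is excluded again. So $\delta=1$ and $c=0$. In all cases the minimal generators are $e,e+1,\dots,e+w$ with $e=g_0$. These numbers form a minimal generating set exactly when $e+w<2e$, that is, $e\ge w+1$.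

For the rest of this section, $\Gamma=\langle e,\dots,e+w\rangle$ with $e\ge w+1$ and $w\ge1$, and we work over $\Bbbk$. The sums of $k$ generators are the integers in $[ke,k(e+w)]$, and $\Gamma$ is the union of these blocks. Both endpoints increase with $k$, so an integer strictly between $k(e+w)$ and $(k+1)e$ is not in $\Gamma$. Write
\[
e=aw+b,\qquad1\le b\le w,\qquad a\ge1 .
\]
We have to show that equality holds for all $i\geq 1$ if $b=1$, and fails for $1\le i\le w$ if $b\ge2$.

Let $B=\Bbbk[us^j:0\le j\le w]$ as in Section~\ref{sec:length}. Now $B_k$ has the basis $u^ks^p$, $0\le p\le kw$. Let $G=B/x_0B$, a graded quotient of $T=\Bbbk[x_1,\dots,x_w]$. For $k\ge1$, $G_k$ has the basis $u^ks^p$ with $(k-1)w<p\le kw$, so $G$ has Hilbert function $1,w,w,\dots$. Multiplication by $x_w=us^w$ is injective on $G_0$ and maps the basis of $G_k$ onto that of $G_{k+1}$ for $k\ge1$. Hence $x_w$ is a nonzerodivisor on $G$, and $G/x_wG$ has Hilbert function $1,w-1,0$, so that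
\begin{equation}\label{eq:Gbar}
G/x_wG=\bar T/\bar{\mathfrak m}^2,\qquad \bar T=\Bbbk[x_1,\dots,x_{w-1}],\quad\bar{\mathfrak m}=(x_1,\dots,x_{w-1}).
\end{equation}
Let $R_1=R/x_0R$, so $b_i(R)=b_i(R_1)$. This ring has finite length, so it is a quotient of $T$, and therefore of $G$, with $u^ks^p\mapsto t^{ke+p}$. We shall use the identity
\begin{equation}\label{eq:split}
i\binom{w+1}{i+1}=i\binom w{i+1}+i\binom wi=i\binom w{i+1}+w\binom{w-1}{i-1}.
\end{equation}

\subsection*{The case $b=1$}
Let $e=aw+1$. The basis element $u^{a+1}s^{aw+j}$ of $G_{a+1}$, $1\le j\le w$, maps to $t^e\cdot t^{\gamma}$ with $\gamma=ae+aw+j=(a+1)e+(j-1)\in\Gamma$, which is $0$ in $R_1$. So $R_1$ is a quotient of $G/G_{\ge a+1}$. The latter has length $1+aw=e$, and so has $R_1$ by \eqref{eq:apery}. Hence $R_1\cong G/G_{\ge a+1}$, and by (K2) we may compute over $T$ with the sequence $0\to G_{\ge a+1}\to G\to R_1\to0$.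

The element $x_w$ is a nonzerodivisor on $G$ and on $G_{\ge a+1}$, and $G_{\ge a+1}/x_wG_{\ge a+1}$ is the vector space $\Bbbk^w$ in degree $a+1$. By Lemma~\ref{lem:cut}, $\operatorname{Tor}^T_j(G_{\ge a+1},\Bbbk)$ has dimension $w\binom{w-1}j$ and lies in degree $j+a+1\ge j+2$. By Lemmas~\ref{lem:cut} and~\ref{lem:square} and \eqref{eq:Gbar}, $\operatorname{Tor}^T_j(G,\Bbbk)$ has dimension $j\binom w{j+1}$ and lies in degree $j+1$ for $j\ge1$, and it lies in degree $0$ for $j=0$. The degrees never agree, so all maps $\operatorname{Tor}^T_j(G_{\ge a+1},\Bbbk)\to\operatorname{Tor}^T_j(G,\Bbbk)$ vanish. The long exact sequence splits into short ones, and \eqref{eq:split} gives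
\[
b_i(R)=i\binom w{i+1}+w\binom{w-1}{i-1}=i\binom{w+1}{i+1}\qquad(i\ge1).
\]

\subsection*{The case $b\ge2$}
Now $w\ge2$. Let $\bar P=\Bbbk[\![x_1,\dots,x_{w-1}]\!]$ with maximal ideal $\bar{\mathfrak m}$, and let $M=0:_{R_1}x_w$. The ring $R_1/x_wR_1$ is a quotient of \eqref{eq:Gbar}. Since the generators are minimal, the $t^{g_j}$ are linearly independent modulo $\mathfrak m^2$, so the classes of $1,x_1,\dots,x_{w-1}$ in $R_1/x_wR_1$ are linearly independent. Hence $R_1/x_wR_1=\bar P/\bar{\mathfrak m}^2$, and Lemmas~\ref{lem:cut} and~\ref{lem:square} give $\lambda(M)=w$ and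
\[
b_i(R)\le i\binom w{i+1}+b_{i-1}^{\bar P}(M).
\]
By \eqref{eq:split}, it suffices to show $b_{i-1}^{\bar P}(M)<w\binom{w-1}{i-1}$. The bound (K1) is $w\binom{w-1}{i-1}$, the value for a module killed by $\bar{\mathfrak m}$, so we show that $\bar{\mathfrak m}M\ne0$ and that this lowers the bound.

Let $\gamma=(a+1)e-w=ae+(a-1)w+b$ and let $v$ be the class of $t^\gamma$ in $R_1$. We have $\gamma\in\Gamma$, because $0\le(a-1)w+b\le aw$. Next, $x_wv=t^e\cdot t^{\gamma+w}=0$ in $R_1$, because $\gamma+w=(a+1)e\in\Gamma$. So $v\in M$. Finally $x_{w-1}v$ is the class of $t^{e+(\gamma+w-1)}$, and $\gamma+w-1=(a+1)e-1=a(e+w)+(b-1)$ lies strictly between $a(e+w)$ and $(a+1)e$. This is where $b\ge2$ is used. So $\gamma+w-1\notin\Gamma$, and $x_{w-1}v\ne0$.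

Let $\mathfrak a\subseteq\bar P$ be the annihilator of $v$. Since $\bar{\mathfrak m}v\ne0$, Nakayama's lemma gives $\bar{\mathfrak m}v\ne\bar{\mathfrak m}^2v$, that is, $\mathfrak a+\bar{\mathfrak m}^2\subsetneq\bar{\mathfrak m}$. Choose a basis $y_1,\dots,y_{w-1}$ of the linear forms such that $\mathfrak b=(y_1,\dots,y_{w-2})+\bar{\mathfrak m}^2=(y_1,\dots,y_{w-2},y_{w-1}^2)$ contains $\mathfrak a$. Then $W=\bar Pv/\mathfrak bv\cong\bar P/\mathfrak b$ has length $2$. It is minimally resolved by the Koszul complex of the regular sequence $y_1,\dots,y_{w-2},y_{w-1}^2$, so $b_j^{\bar P}(W)=\binom{w-1}j$, the same value as for the module $\Bbbk$ of length $1$. In the filtration $0\subseteq\mathfrak bv\subseteq\bar Pv\subseteq M$ the two outer factors have total length $w-2$. By (K1),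
\[
b_{i-1}^{\bar P}(M)\le(w-1)\binom{w-1}{i-1}<w\binom{w-1}{i-1},
\]
where the strict inequality uses $i\le w$. This completes the proof of Theorem~\ref{thm:equality}.

\begin{example}
Let $w=2$, where the bounds are $b_1\le3$ and $b_2\le2$. They are attained for odd $e\ge3$. For $\Gamma=\langle4,5,6\rangle$ the relations $x_1^2=x_0x_2$ and $x_2^2=x_0^3$ make $R_1$ a quotient of $\Bbbk[x_1,x_2]/(x_1^2,x_2^2)$, and both rings have length $4$. So $b_1=2$ and $b_2=1$. Here $\gamma=6$, $v=x_2$, and $M$ is spanned by $x_2$ and $x_1x_2$, so $M=W$.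
\end{example}

\section{The tangent cone}\label{sec:cone}

\begin{proof}[Proof of Corollary~\ref{cor:cone}]
Write $\mathcal G=\operatorname{gr}_{\mathfrak m}(R)$. For $\nu=0$ it is the polynomial ring $\Bbbk[x_0]$. For $\nu=1$ the ideal $I_\Gamma$ is principal, and the initial form of a multiple of its generator is a multiple of the initial form of the generator. So $\mathcal G$ is a hypersurface, with $b_1=1$ and $b_i=0$ for $i\ge2$. Let $\nu\ge2$.

\emph{Field extension.} For $\gamma\in\Gamma$ let $\operatorname{ord}(\gamma)$ be the largest number of summands in an expression of $\gamma$ as a sum of generators. The ideal $\mathfrak m^k$ consists of the series in the $t^\gamma$ with $\operatorname{ord}(\gamma)\ge k$. So $\mathcal G$ has a basis $[t^\gamma]$, of degree $\operatorname{ord}(\gamma)$, with $[t^\gamma][t^{\gamma'}]=[t^{\gamma+\gamma'}]$ if the orders add and $0$ otherwise. This description does not depend on the field, so the Betti numbers of $\mathcal G$ do not change when we pass to $K$. The ring $\mathcal G$ has dimension $\dim R=1$. It is therefore Cohen--Macaulay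 if and only if its homogeneous maximal ideal $\mathcal G_+$ is not an associated prime, that is, if and only if $0:_{\mathcal G}\mathcal G_+=H_{\nu+1}(\mathbf x;\mathcal G)$ vanishes. This says $b_{\nu+1}(\mathcal G)=0$, so the hypothesis also survives the passage to $K$.

\emph{$\mathcal G$ is a quotient of $B$.} A form $f\in Q$ of degree $k$ maps to the class of $f(t^{g_0},\dots,t^{g_\nu})$ in $\mathfrak m^k/\mathfrak m^{k+1}$. For $f\in J$ this is $0$, and $J$ is homogeneous.

\emph{$\mathcal G/\ell\mathcal G$ has finite length.} The image of $\ell$ in $R$ has $t$-order $g_0$, the least order of an element of $\mathfrak m$, so $\mathfrak m\subseteq\ell K[\![t]\!]$. The $R$-modules $\ell^{-k}\mathfrak m^k$ thus lie in $K[\![t]\!]$, and they increase with $k$ because $\ell\in\mathfrak m$. Since $\Gamma$ has finite complement, $K[\![t]\!]$ is a finitely generated $R$-module, and the chain stabilizes. So $\mathfrak m^{k+1}=\ell\mathfrak m^k$ for large $k$, and $\mathcal G/\ell\mathcal G$ vanishes in large degrees.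

\emph{$\ell$ is a nonzerodivisor on $\mathcal G$.} Otherwise $\ell$ lies in an associated prime $\mathfrak p$ of $\mathcal G$, which is homogeneous. Then $\mathcal G/\mathfrak p$ is a quotient of $\mathcal G/\ell\mathcal G$, hence a graded domain of finite length, so $\mathfrak p=\mathcal G_+$. This contradicts the Cohen--Macaulay hypothesis.

By Lemma~\ref{lem:cut} and (K2), $b_i^Q(\mathcal G)=b_i^{P/\ell P}(\mathcal G/\ell\mathcal G)$, and Proposition~\ref{prop:general} applies to $A=\mathcal G/\ell\mathcal G$. The right side of \eqref{eq:sum} was evaluated and estimated in Section~\ref{sec:order}.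
\end{proof}

The Cohen--Macaulay hypothesis serves only to make $\ell$ a nonzerodivisor. Without it, Lemma~\ref{lem:cut} leaves the additional term $b_{i-1}(0:_{\mathcal G}\ell)$, which the argument does not control.

\begin{thebibliography}{9}
\bibitem{CMS}
Giulio Caviglia, Alessio Moscariello, Alessio Sammartano,
\emph{Bounds for syzygies of monomial curves},
arXiv:2307.05770 (2023).
\end{thebibliography}
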